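# Normal coverings of $A_n$ and $S_n$ and zero-sum triples in $\mathbb Z_n$

## 1. Sets of sizes modulo $n$ and their zero-sum triples

Let $n$ be odd. Choose a set $K\subseteq\{1,\dots,n-1\}$ that is closed under $k\mapsto n-k$, and let $L=\{1,\dots,n-1\}\setminus K$. We view $L$ as a subset of $\mathbb Z_n\setminus\{0\}$; then $L=-L$.

Let $g\in S_n$ have cycle lengths $x_1,\dots,x_r$, fixed points included. We write its cycle type as $[x_1,\dots,x_r]$. A *subsum* of $g$ is the total length of a nonempty proper subset of its cycles. The subsums are exactly the sizes of the nonempty proper subsets of $\{1,\dots,n\}$ that $g$ leaves invariant. Say that $g$ *avoids* $K$ if all its subsums lie in $L$. What this means depends on the number of cycles.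

* Two cycles: $[k,n-k]$ avoids $K$ iff $k\in L$.
* Three cycles: the subsums of $[a,b,c]$ are $a,b,c$ and $n-a,n-b,n-c$. So $[a,b,c]$ avoids $K$ iff $a,b,c\in L$, and in $\mathbb Z_n$ we have $a+b+c=0$. Three-cycle types that avoid $K$ are zero-sum triples in $L$.
* Four or more cycles: there are further subsums, such as sums of two of four lengths, so avoiding $K$ is harder.

**Example.** Take $n=9$ and $K=\{3,6\}$, so $L=\{1,2,4,5,7,8\}$. The types $[7,1,1]$, $[4,4,1]$, $[5,2,2]$ avoid $K$. No permutation with four or more cycles avoids $K$: take three of the cycle lengths $x_1,x_2,x_3$. Among the four numbers $0,\ x_1,\ x_1+x_2,\ x_1+x_2+x_3$ two agree modulo $3$, and their difference is a subsum divisible by $3$. With three cycles only two lengths may be used freely, there are only three partial sums, and the pigeonhole argument fails: for $[7,1,1]$ every length is $1$ modulo $3$, so every subsum is $1$ or $2$ modulo $3$.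

This gap between three cycles and four is what the lecture uses. The type $[x_1,\dots,x_r]$ has sign $(-1)^{n-r}$, so **for $n$ odd**:
$$\text{odd permutations have an even number of cycles, even permutations an odd number.}\tag{1}$$
In $S_n$ there is a way to dispose of all even permutations at the cost of one subgroup, and then only two cycles, or four and more, remain. In $A_n$ the three-cycle types cannot be disposed of, and they force $L$ to have very few zero-sum triples, hence to be small. The rest of the lecture turns this into a comparison of two numbers, which we now define.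

## 2. Normal covering numbers, and four theorems

**Definition.** Let $G$ be a finite non-cyclic group. A *basic set* for $G$ is a set $\delta$ of proper subgroups (its *basic components*) such that every element of $G$ lies in some conjugate of some member of $\delta$. The *normal covering number* $\gamma(G)$ is the least size of a basic set.

A finite group is never the union of the conjugates of one proper subgroup, so $\gamma(G)\ge2$.

**Examples.** In $S_4$, a dihedral subgroup $D_8$ contains the types $[4]$, $[2,2]$, $[2,1,1]$, and $S_3$ contains $[3,1]$; so $\gamma(S_4)=2$. In $S_5$, the group $\mathrm{AGL}_1(5)$ contains $[5],[4,1],[2,2,1]$ and $S_2\times S_3$ contains $[3,2],[3,1,1],[2,1,1,1]$; so $\gamma(S_5)=2$. In $A_5$, a $D_{10}$ contains $[5]$ and $[2,2,1]$, and $A_4$ contains $[3,1,1]$; so $\gamma(A_5)=2$.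

The known values for small $n$ are as follows.

| $n$ | 4 | 5 | 6 | 7 | 8 | 9 | 10 | 11 | 12 |
|---|---|---|---|---|---|---|---|---|---|
| $\gamma(S_n)$ | 2 | 2 | 2 | 3 | 3 | 4 | 3 | 5 | 4 |
| $\gamma(A_n)$ | 2 | 2 | 2 | 2 | 2 | 3 | 3 | 4 | 3 |

In the table $\gamma(A_n)\le\gamma(S_n)$ throughout. The problem, from Daniela Bubboloni, Cheryl E. Praeger, Pablo Spiga, "Conjectures on the normal covering number of the finite symmetric and alternating groups", arXiv:1310.2911 (2013), is whether $\gamma(A_n)\le\gamma(S_n)$ for all $n\ge4$. The answer is no. Write $\omega(n)$ for the number of distinct prime divisors of $n$.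

**Theorem A.** Let $p_1<p_2<\cdots$ be the consecutive primes exceeding $240$ and $n_s=3p_1p_2\cdots p_s$. Then $\gamma(A_{n_s})>\gamma(S_{n_s})$ for all sufficiently large $s$.

**Theorem B.** There are constants $P_0,n_0$ such that $\gamma(A_n)>\gamma(S_n)$ for every odd $n\ge n_0$ with $105\mid n$ and no prime divisor in $[11,P_0]$. So the inequality fails on a set of positive lower density, and for all sufficiently large $n=3^a5^b7^c$ with $a,b,c\ge1$.

**Theorem C.** If $n\ge5$ is odd and $\omega(n)\le2$, then $\gamma(A_n)\le\gamma(S_n)$. By Theorem B, "$2$" cannot be replaced by "$3$".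

**Theorem D.** $\limsup_n\gamma(A_n)/\gamma(S_n)\ge2$.

Even $n$ is not treated, and it is not claimed that $2$ is the exact limsup. The proofs below come in the order A, D, B, C. Each published theorem that we use is stated at the place where it enters.

## 3. Intersecting a basic set of $S_n$ with $A_n$

Let $n$ be odd. Two families of subgroups of $S_n$ do most of the work.

For $1\le k<n/2$ let $P_k=S_k\times S_{n-k}$ be the stabilizer of a $k$-set. A permutation lies in a conjugate of $P_k$ iff one of its subsums is $k$ or $n-k$. So the $P_k$ with $k\in K$, $k<n/2$, cover exactly the permutations that do not avoid $K$, and there are $|K|/2$ of them ($k\ne n-k$ as $n$ is odd).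

For a prime $p\mid n$, $p<n$, let $W_p=S_{n/p}\wr S_p$ be the stabilizer of a partition into $p$ blocks of size $n/p$. **If $p$ divides all cycle lengths of $g$, then $g$ lies in a conjugate of $W_p$.** Indeed, label the points of each cycle, in cyclic order, by $0,1,\dots,p-1,0,1,\dots$ modulo $p$. This is consistent because $p$ divides the length. The $p$ label classes have size $n/p$, and $g$ maps class $i$ to class $i+1$.

The first thing to try for $\gamma(A_n)\le\gamma(S_n)$ is to take a basic set of $S_n$ and intersect its members with $A_n$. The following statement says when this works.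

$$\begin{aligned}&\text{If } H<S_n \text{ is proper and contains an odd permutation, then } H\cap A_n\ne A_n,\\ &\text{and the } S_n\text{-conjugates of } H \text{ are its } A_n\text{-conjugates. Hence if the conjugates of}\\ &l \text{ such subgroups cover } A_n, \text{ then } \gamma(A_n)\le l.\end{aligned}\tag{2}$$

*Proof.* If $H\cap A_n=A_n$, then $H\ge A_n$ and $H$ has an odd element, so $H=S_n$, a contradiction. Since $H\not\le A_n$ and $A_n$ has index $2$, $S_n=HA_n$. Writing an element as $ha$ with $h\in H$, $a\in A_n$, we see that conjugating $H$ by it is the same as conjugating $H$ by $a$. So an element of $A_n$ that lies in an $S_n$-conjugate of $H$ lies in an $A_n$-conjugate of $H\cap A_n$. $\square$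

Statement (2) applies to $P_k$ and to $W_p$, as both contain transpositions.

Now let $\delta$ be a minimum basic set of $S_n$ and enlarge its members to maximal subgroups. (No two members become equal, since that would give a smaller basic set.) A maximal subgroup other than $A_n$ is not contained in $A_n$, so it contains an odd permutation. Hence **if $A_n\notin\delta$, then $\gamma(A_n)\le|\delta|=\gamma(S_n)$.** The attempt breaks when $A_n\in\delta$: the intersection $A_n\cap A_n$ is not proper, and the even permutations, which that one component covered for free, have no cover any more. By (1) the other members of $\delta$ need to care only about permutations with $2,4,6,\dots$ cycles. This can be exploited.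

**Lemma 1.** Let $n>3$ be odd with $3\mid n$. Then $\gamma(S_n)\le\frac n6+\frac{\varphi(n)}2+\omega(n)+1$.

*Proof.* Note that $n$ is composite. Take $A_n$, all $W_p$ with $p\mid n$, and the $P_k$ with $1\le k<n/2$ and $\gcd(k,n)=1$ or $3\mid k$. There are $\varphi(n)/2$ values $k$ of the first kind. Those of the second kind are $k=3j$ with $1\le j<n/6$, so there are fewer than $n/6$ of them. The total is as claimed.

The even permutations lie in $A_n$. Let $g$ be odd; it has an even number of cycles.

If $g=[k,n-k]$: when $\gcd(k,n)=1$, $P_{\min(k,n-k)}$ covers $g$. Otherwise some prime $p\mid n$ divides $k$ and $n-k$, and $W_p$ covers $g$.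

If $g$ has at least four cycles, the pigeonhole argument of Section 1 gives a set of cycles, chosen among three of them, with total length $s$ divisible by $3$. Here $s>0$, and $s<n$ because a fourth cycle is left out. Then $3\mid n-s$ too, so $P_{\min(s,n-s)}$ is in the list and covers $g$. $\square$

For comparison, here is an upper bound for $A_n$, used in Theorem C and for a comment after Theorem D.

**Lemma 2.** For odd $n\ge5$, $\gamma(A_n)\le\lfloor n/3\rfloor+1$.

*Proof.* An even permutation that is not an $n$-cycle has at least three cycles, hence one of length at most $n/3$, and some $P_k$ with $k\le\lfloor n/3\rfloor$ covers it. The $n$-cycles are covered by $W_p$ for a prime $p\mid n$ if $n$ is composite, and by $\mathrm{AGL}_1(n)$ if $n$ is prime. The group $\mathrm{AGL}_1(n)$ is proper in $S_n$ for $n\ge 5$ and contains an $(n-1)$-cycle, which is odd. Apply (2). $\square$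

If $\varphi(n)$ is small compared to $n$, Lemma 1 gives about $n/6$. To refute the inequality we need a lower bound for $\gamma(A_n)$ that beats $n/6$.

## 4. Three-cycle permutations in transitive groups

In a basic set of $A_n$, a type $[a,b,c]$ that avoids the sizes used by intransitive components must lie in a transitive component. We show that this is rare when $\gcd(a,b,c)=1$. The gcd condition is needed: if a prime $p$ divides $a,b,c$, then $W_p$ contains the type.

**Definition.** $B_n$ is the set of pairs $(a,b)$ of positive integers with $c:=n-a-b>0$ and $\gcd(a,b,c)=1$ such that permutations of type $[a,b,c]$ lie in some transitive subgroup of $S_n$ not containing $A_n$. Its elements are called *bad pairs*.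

**Example.** Let $n=9$. The type $[6,2,1]$ lies in $W_3$: fix one block and act on it as $[2,1]$, and interchange the other two blocks so that they form a $6$-cycle. So $(6,2)\in B_9$. In $\mathrm{AGL}_1(9)$, which is primitive, multiplication by an element of order $4$ of $\mathbb F_9^*$ has type $[4,4,1]$; so $(4,4)\in B_9$.

Recall that a transitive group is *imprimitive* if it preserves a partition into blocks of size $m$ with $1<m<n$, and *primitive* otherwise. For primitive groups we use a theorem about elements that move few points.

**(LS)** (Liebeck–Saxl, Proc. London Math. Soc. (3) 63 (1991) 266–314.) If $G$ is primitive of degree $n$ and some nontrivial element of $G$ moves fewer than $n/3$ points, then $(A_m)^r\le G\le S_m\wr S_r$ in product action on $\Delta^r$, where $\Delta$ is the set of $k$-subsets of $\{1,\dots,m\}$, for some $r\ge1$, $m\ge5$, $1\le k<m/2$; so $n=\binom mk^r$.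

In product action, the $r$ copies of $S_m$ act on the $r$ coordinates of a tuple in $\Delta^r$, and $S_r$ permutes the coordinates. For example, let $r=1$, $k=2$, $m=11$: then $S_{11}$ acts on $n=55$ pairs, and a transposition moves the $18$ pairs that contain exactly one of its two points, and $18<55/3$.

**Lemma 3.** $|B_n|=o(n^2)$ as $n\to\infty$.

*Proof.* Let $\sigma$ have type $[a,b,c]$ with $a+b+c=n$ and $\gcd(a,b,c)=1$.

**Step 1 (imprimitive groups).** This step counts the pairs whose type preserves a nontrivial block system. Suppose $\sigma$ preserves a system of blocks of size $m$, $1<m<n$, and has $s$ orbits on the $n/m$ blocks. The blocks met by one cycle form one orbit of $\sigma$ on blocks, and the cycle meets them in equally many points, because $\sigma$ permutes these intersections transitively. In particular $s\le3$.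

If $s=1$, each cycle meets all $n/m$ blocks equally, so $n/m>1$ divides $a,b,c$, a contradiction. If $s=3$, each cycle is the union of the blocks in its orbit, so $m>1$ divides $a,b,c$, a contradiction.

So $s=2$. One block orbit, of $t_1$ blocks, carries a single cycle, of length $z=mt_1$. The other, of $t_2$ blocks, carries the other two cycles, of lengths $x,y$ with $x+y=mt_2$, $t_2\mid x$ and $t_2\mid y$, where $t_1+t_2=n/m$. Write $x=t_2x'$, with $1\le x'<m$ and $1\le t_2<n/m$. The pair $(t_2,x')$ determines $x$, then $y=mt_2-x$, then $z=n-mt_2$. So for given $m$ there are at most $n$ ordered triples $(x,y,z)$, and at most $3n$ pairs $(a,b)$, the factor $3$ being for the choice of which of $a,b,c$ is $z$. Summing over the divisors $m$ of $n$, we get at most $3n\,d(n)\le6n^{3/2}$ pairs, where $d(n)\le2\sqrt n$ is the number of divisors.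

**Step 2 (discarding degenerate pairs).** This step prepares the primitive case by making the cycles long and nearly coprime in pairs. Fix $\eta\in(0,1)$ and an integer $y\ge1$. Discard the pairs with $\min(a,b,c)\le\eta n$; there are at most $3\eta n^2$. Discard also the pairs for which one of $\gcd(a,b)$, $\gcd(a,c)$, $\gcd(b,c)$ exceeds $y$. Any two of $a,b,c$ determine the pair, and at most $(n/d)^2$ choices of two of them are both divisible by $d$, so there are at most $3\sum_{d>y}(n/d)^2\le3n^2/y$ of these.

**Step 3 (an element that moves few points).** This step brings (LS) into play. Suppose that, for a remaining pair, $\sigma$ lies in a primitive $G\not\ge A_n$, with $n$ large in terms of $\eta,y$. Let $c$ be the smallest of the three lengths (rename if needed). Since $a=b=c$ would give $\gcd(a,b)=n/3>y$, we have $c<n/3$. The permutation $\sigma^{\mathrm{lcm}(a,b)}$ fixes all points of the cycles of lengths $a$ and $b$, so it moves at most $c<n/3$ points. It is nontrivial. Otherwise $c\mid\mathrm{lcm}(a,b)$, and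
$$c=\gcd(c,\mathrm{lcm}(a,b))=\mathrm{lcm}(\gcd(c,a),\gcd(c,b))\le\gcd(c,a)\gcd(c,b)\le y^2<\eta n,$$
contrary to $c>\eta n$. By (LS), $(A_m)^r\le G\le S_m\wr S_r$ acts on $\Delta^r$ as stated. Here $(k,r)\ne(1,1)$, since for $k=r=1$ we would have $n=m$ and $G\ge A_n$.

**Step 4 (an invariant graph of small valency).** This step finds the structure that $\sigma$ will contradict. Let $\Gamma$ be the graph on $\Delta^r$ that joins two tuples when they differ in exactly one coordinate and the two $k$-sets there meet in $k-1$ points. It is invariant under $S_m\wr S_r$, hence under $G$, and it is regular of valency $v_0=rk(m-k)>0$: choose the coordinate, the point to drop, and the point to add. (For $k=1$, $r=2$ it is the rook graph on an $m\times m$ board, with valency $2(m-1)$.) We claim that $v_0$ is bounded by a function of $n$ that is $o(n)$.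

* If $r\ge2$: $k(m-k)$ is the valency of the analogous graph on $\Delta$ alone, so it is less than $|\Delta|=\binom mk=n^{1/r}\le\sqrt n$. Also $n=|\Delta|^r\ge5^r$, so $r\le\log n$. Hence $v_0\le\sqrt n\log n$.
* If $r=1$, $k=2$: $(m-2)^2\le m(m-1)=2n$, so $v_0=2(m-2)\le2\sqrt{2n}$.
* If $r=1$, $k\ge3$: then $m\ge7$, $n=\binom mk\ge\binom m3\ge(m-2)^3/6$, and $v_0=k(m-k)\le m^2/4\le(m-2)^2\le(6n)^{2/3}$.

**Step 5 (two cycles joined by an edge).** This step derives the contradiction. The connected components of $\Gamma$ form a $G$-invariant partition, and its parts are not singletons as $v_0>0$. Since $G$ is primitive there is only one part, so $\Gamma$ is connected. The cycles of $\sigma$ partition the vertex set into three nonempty parts, so some edge $\{\alpha,\beta\}$ joins two different cycles, say $\alpha$ in a cycle of length $x$ and $\beta$ in one of length $z$. Now $\sigma^x$ fixes $\alpha$, so it preserves the neighborhood $\Gamma(\alpha)$. The $\langle\sigma^x\rangle$-orbit of $\beta$ therefore lies in $\Gamma(\alpha)$, and it has length $z/\gcd(x,z)\ge\eta n/y$. So $\eta n/y\le v_0=o(n)$, which is false for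 large $n$.

Hence, for large $n$, every bad pair is counted in Step 1 or was discarded in Step 2, and $\limsup|B_n|/n^2\le3\eta+3/y$ for all $\eta,y$. So $|B_n|=o(n^2)$. $\square$

## 5. A lower bound for $\gamma(A_n)$ through zero-sum triples

Let $n\ge5$ be odd, and let $\delta$ be a basic set of $A_n$ with $|\delta|=\gamma(A_n)$, its members enlarged to maximal subgroups of $A_n$. An intransitive member leaves some set of size $k<n/2$ invariant, so it is contained in a conjugate of the proper subgroup $P_k\cap A_n$, and by maximality it is equal to it. Let $K\subseteq\{1,\dots,n-1\}$ consist of all such $k$ and $n-k$, and let $L$ be the complement, as in Section 1. Distinct $k<n/2$ come from distinct members, so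
$$\gamma(A_n)\ \ge\ \frac{|K|}2\ =\ \frac{n-1-|L|}2.\tag{3}$$
Thus we need an upper bound for $|L|$. Let $E$ be the number of $(a,b)\in\mathbb Z_n^2$ with $a,b,-a-b\in L$ and $\gcd(a,b,n)=1$. Then
$$E\le2|B_n|=o(n^2).\tag{4}$$

*Proof of (4).* Let $a,b,c\in\{1,\dots,n-1\}$ represent $a,b,-a-b$. Then $a+b+c$ is a multiple of $n$ strictly between $0$ and $3n$, so it is $n$ or $2n$. If it is $2n$, replace $(a,b,c)$ by $(n-a,n-b,n-c)$, which lies in $L^3$, has sum $n$ and satisfies the same gcd condition. This replacement makes the map from pairs to pairs at most two-to-one. So let $a+b+c=n$. The type $[a,b,c]$ has three cycles, so it is even by (1). All its subsums $a,b,c,n-a,n-b,n-c$ lie in $L$, so no intransitive member of $\delta$ covers it. It is covered by a transitive member, which is a proper subgroup of $A_n$ and so does not contain $A_n$. Since $c=n-a-b$, $\gcd(a,b,c)=\gcd(a,b,n)=1$. Hence $(a,b)\in B_n$. Lemma 3 gives the rest; the bound depends on $n$ only, not on $\delta$. $\square$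

**Example.** Let $n=9$. The type $[5,2,2]$ preserves no system of blocks of size $3$: with $s=1$ or $s=3$ orbits on blocks, $3$ would divide all lengths, and with $s=2$ it would divide one of them. Its square is a $5$-cycle that fixes four points, and no primitive group of degree $9$ other than $A_9,S_9$ contains one (Jordan's theorem on cycles of prime length fixing at least three points). So $(5,2)\notin B_9$. The subsums are $2,4,5,7$, hence every basic set of $A_9$ made of maximal subgroups contains a conjugate of $P_2\cap A_9$ or $P_4\cap A_9$.

## 6. The bound $|L|\le 0.55\,n$ and Theorem A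

Suppose $|L|>n/2$. For $a\in L$, the sets $L$ and $-a-L$ both have size $|L|$, so they share at least $2|L|-n>0$ elements $b$, and each gives a zero-sum triple $a,b,-a-b$ in $L$. This alone is not a contradiction: the triple may have $\gcd(a,b,n)>1$, in which case a single $W_p$ covers the type, or it may be a bad pair. The remedy is to produce a positive proportion of all $n^2$ pairs with $\gcd(a,b,n)=1$, so that (4) is violated. If all primes dividing $n$ except $3$ are large, then almost every $a$ shares little with $n$; and multiples of $3$ are avoided by choosing $3\nmid a$.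

**Proof of Theorem A.** Let $P=240$ and $\theta=1/20$.

**Step 1 (the upper bound for $S_n$).** This step shows that $\gamma(S_n)\le\frac n6+o(n)$ for $n=n_s$. Since $\sum1/p$ diverges over the primes, $\varphi(n)/n=\frac23\prod_{i\le s}(1-1/p_i)\to0$. Also $\omega(n)=s+1=o(n)$. Apply Lemma 1.

**Step 2 (the bound for $L$).** This step shows that $|L|\le(\frac12+\theta)n$ for every sufficiently large odd $n$ with $3\mid n$ whose other prime divisors all exceed $P$. Suppose $|L|>(\frac12+\theta)n$. For $a\in\mathbb Z_n$ put
$$f(a)=\sum_{p\mid\gcd(a,n),\ p>3}\frac1p .$$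
Each prime $p\mid n$ divides $n/p$ elements of $\mathbb Z_n$, so $\sum_af(a)=\sum_{p\mid n,\,p>3}n/p^2<n/P$. Hence at most $n/(P\theta)=n/12$ elements have $f(a)>\theta$. At least $|L|-n/3\ge n/6$ elements of $L$ are not divisible by $3$. So at least $n/6-n/12=n/12$ elements $a\in L$ satisfy $3\nmid a$ and $f(a)\le\theta$.

For each such $a$, at least $2|L|-n>2\theta n$ elements $b$ satisfy $b\in L$ and $-a-b\in L$. If $\gcd(a,b,n)>1$, some prime $p\mid\gcd(a,n)$ divides $b$, and $p>3$ because $3\nmid a$; the number of such $b$ is at most $\sum_p n/p=f(a)n\le\theta n$. So at least $\theta n$ of the $b$ have $\gcd(a,b,n)=1$. Hence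
$$E\ge\frac n{12}\cdot\theta n=\frac{n^2}{240},$$
which contradicts (4) for large $n$.

**Step 3 (comparison).** This step combines the two bounds. By (3), for $n=n_s$ with $s$ large,
$$\gamma(A_n)\ \ge\ \frac n4-\frac{\theta n}2-\frac12=0.225\,n-\frac12\ >\ \frac n6+o(n)\ \ge\ \gamma(S_n).\qquad\blacksquare$$

**Remark (a negative answer without LS).** Fix $s$ with $\varphi(n_s)/n_s\le0.05$, and let $n=n_st$ with $t$ coprime to all primes $\le240$. Then $n$ is odd, $3\mid n$, the other prime divisors exceed $240$, and $\varphi(n)/n\le\varphi(n_s)/n_s\le0.05$. Lemma 1 and Steps 2 and 3 give $\gamma(S_n)\le\frac n6+0.025n+o(n)<0.225n-\frac12\le\gamma(A_n)$ for large $n$. These $n$ have positive density $\frac1{n_s}\prod_{p\le240}(1-\frac1p)$. By Cameron–Neumann–Teague (Math. Z. 180 (1982)), almost all $n$ have no primitive groups of degree $n$ other than $A_n,S_n$. For such $n$, Step 1 in the proof of Lemma 3 is all that is needed.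

## 7. Removal and Kneser's theorem: the ratio $2$ of Theorem D

In the proof of Theorem A, (4) was used by plain counting. A sharper bound on $|L|$ needs the structure of sets with few zero-sum triples. Two theorems supply it.

**(Green)** (GAFA 15 (2005), Thm 1.5, the removal lemma.) For each $\varepsilon>0$ there is $\eta>0$ such that if $A_1,A_2,A_3\subseteq G$, $G$ finite abelian, and $a_1+a_2+a_3=0$ has at most $\eta|G|^2$ solutions with $a_i\in A_i$, then one can delete at most $\varepsilon|G|$ elements from each $A_i$ so that no solutions remain.

**Example.** In $\mathbb Z_n$ let all three $A_i$ be the residues of the integers in $[0,n/3)$. Three of these integers add up to less than $n$, so the only solution is $(0,0,0)$, and deleting $0$ from one set removes it.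

The *stabilizer* of a subset $S$ of an abelian group is $\{h:S+h=S\}$.

**(Kneser)** For finite nonempty $A,B$ in an abelian group and $H$ the stabilizer of $A+B$: $|A+B|\ge|A+H|+|B+H|-|H|$.

**Example.** In $\mathbb Z_9$ let $A=B=\{0,3,6\}$. Then $A+B=A$, $H=A$, and the bound reads $3\ge3+3-3$. The bound $|A|+|B|-1=5$ would be false; subgroups are the reason.

So if we let $n$ have only large prime divisors apart from $3$, the only large subgroups are $\mathbb Z_n$ and $3\mathbb Z_n$, and Kneser's theorem is almost as good as $|A+B|\ge|A|+|B|$.

**Proof of Theorem D.**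

**Step 1 (choice of $n$, and the upper bound for $S_n$).** This step fixes the sequence. Let $n=3N$ run through a sequence with $\gcd(N,6)=1$, least prime divisor of $N$ larger than an integer $P=P(n)\to\infty$, and $\varphi(n)/n\to0$. For example, take $N=\prod_{P<p\le Q}p$ with $P\ge3$, $P\to\infty$ and $Q$ large in terms of $P$; then $\prod_{P<p\le Q}(1-1/p)$ is as small as we like. By Lemma 1, and since $\omega(n)=o(n)$, $\gamma(S_n)\le\frac n6+o(n)$. We shall prove
$$|L|\le\frac n3+o(n).\tag{5}$$
Then (3) gives $\gamma(A_n)\ge\frac n3-o(n)$, and the ratio is at least $2-o(1)$.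

**Step 2 (removal).** This step replaces "few" zero-sum triples by "none". Let $L_i=\{l\in L:l\equiv i\bmod 3\}$; as $L=-L$, $|L_1|=|L_2|$. Let $M=3\mathbb Z_n$, so $|M|=N$. A subgroup $H<M$, $H\ne M$, has index larger than $P$ in $M$, so $|H|\le N/P$.

Consider the zero-sum triples in $L_1\times L_2\times L_0$ and in $L_1\times L_1\times L_1$. In both cases the first entry $a$ is not divisible by $3$. Those with $\gcd(a,b,n)=1$ are counted in $E$. In the others $a,b$ have a common prime divisor $p\mid n$ with $p>P$, and there are at most $\sum_{p>P}n^2/p^2\le n^2/P$ such pairs. So the numbers of triples are at most $E+n^2/P=o(n^2)$. By (Green), for each fixed $\varepsilon$ it is enough, far out in the sequence, to delete $\varepsilon n$ elements from each set. So after deleting $o(n)$ elements from each set we obtain $X\subseteq L_1$, $Y\subseteq L_2$, $Z\subseteq L_0$ and $X_1,X_2,X_3\subseteq L_1$ with no zero-sum triples in $X\times Y\times Z$ or in $X_1\times X_2\times X_3$.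

**Step 3 (Kneser on $X+Y$).** This step proves (5) except when $X+Y$ fills $M$. If $X$ or $Y$ is empty, then $|L_1|=|L_2|=o(n)$ and $|L|\le|L_0|+o(n)\le N+o(n)$. Otherwise let $H$ be the stabilizer of $X+Y$. As $X+Y$ is a nonempty subset of $M$, $H\le M$. The set $-Z\subseteq M$ is disjoint from $X+Y$.

If $H\ne M$, Kneser gives $|Z|\le N-|X+Y|\le N-|X|-|Y|+|H|\le N-|X|-|Y|+N/P$. So $|L|\le|X|+|Y|+|Z|+o(n)\le N+o(n)$.

**Step 4 (Kneser on $X_1+X_2$).** This step handles the remaining case $H=M$. Then $X+Y=M$, so $Z=\emptyset$ and $|L_0|=o(n)$. If one of the $X_i$ is empty, $|L_1|=|L_2|=o(n)$ and $|L|=o(n)$. Otherwise $X_1+X_2$ lies in the coset $2+M$ and is disjoint from $-X_3\subseteq2+M$. Its stabilizer is contained in $M$, and it is not $M$, for otherwise $X_1+X_2=2+M$ and $X_3=\emptyset$. So Kneser gives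
$$|X_1|+|X_2|+|X_3|\le N+N/P .$$
Each $|X_i|$ is $|L_1|-o(n)$, so $|L_1|\le\frac N3+o(n)$, and $|L|=2|L_1|+o(n)\le\frac{2N}3+o(n)$.

In all cases (5) holds, since $N=n/3$. $\blacksquare$

With Lemma 2 we also get $\gamma(A_n)\sim n/3$ along this sequence.

## 8. Covering the odd permutations when $105\mid n$

Theorem B concerns numbers such as $3^a5^b7^c$, where $\varphi(n)/n=\frac{48}{105}$. Lemma 1 is then useless: it gives $\frac12(\frac13+\frac{48}{105})n+\cdots$, more than the bound $\lfloor n/3\rfloor+1$ for $A_n$ in Lemma 2. A more economical choice of sizes is needed. In $\mathbb Z_n$ we still take the units modulo $105$, to treat $[k,n-k]$, but for four or more cycles we add fewer classes.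

The first attempt is to add only the multiples of $105$. It fails: the odd type $[51,40,9,5]$ with $n=105$ has the subsums $51,40,9,5$, $51+40=91$, $51+9=60$, $51+5=56$ and their complements, and their greatest common divisors with $105$ are $3,5,3,5,7,15,7$. No subsum is a unit, none is $0$ modulo $105$, and none of $3,5,7$ divides all lengths. The proof below shows that the failures all come in one shape, in which *two* subsums have gcd exactly $7$ with $105$ and differ in a controlled way. Adding half of the classes with gcd $7$, chosen well, repairs them.

**Proposition 4.** For every odd $n$ divisible by $105$: $\gamma(S_n)\le\frac{53}{210}n+\frac72$.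

*Proof.*

**Step 1 (the list of subgroups).** This step defines the cover and counts it. Let
$$Y=\{(1,1),(1,2),(2,4),(2,3)\}\subset\mathbb Z_3\times\mathbb Z_5 .$$
Then $Y=-Y$. In $Y$, first coordinate $1$ goes with second coordinate in $\{1,2\}$, and first coordinate $2=-1$ with second coordinate in $\{3,4\}=-\{1,2\}$. Hence
$$Y\text{ never contains both }(y,z)\text{ and }(-y,z),\text{ nor both }(y,z)\text{ and }(y,-z).\tag{6}$$
Let $K$ be the set of $k\in\{1,\dots,n-1\}$ such that one of the following holds:

* (K1) $105\mid k$;
* (K2) $\gcd(k,105)=1$;
* (K3) $\gcd(k,105)=7$ and $(k\bmod3,k\bmod5)\notin Y$.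

Since $105\mid n$ and $Y=-Y$, $K=n-K$. The set $K\cup\{0\}$ consists of $1+48+(8-4)=53$ classes modulo $105$, so $|K|=\frac{53n}{105}-1$. Take
$$\{A_n,W_3,W_5,W_7\}\cup\{P_k:k\in K,\ k<n/2\},$$
which has size $4+\frac12\left(\frac{53n}{105}-1\right)=\frac{53n}{210}+\frac72$. (For $n=105$ the list of $k$ has the $24$ units below $n/2$ and $28$, $49$; the total is $30$. The type $[51,40,9,5]$ is covered, as $56=105-49$.) It remains to cover every odd $g$.

**Step 2 (reduction to four numbers).** This step reduces the covering of $g$ to a statement about residues modulo $105$. If $g=[k,n-k]$, then either $\gcd(k,105)=1$ and $k\in K$, or some $p\in\{3,5,7\}$ divides $k$ and $n-k$ and $W_p$ covers $g$. Otherwise, by (1), $g$ has cycle lengths $x_1,\dots,x_N$ with $N\ge4$. If some $p\in\{3,5,7\}$ divides all $x_i$, then $W_p$ covers $g$. If not, choose for each $p\in\{3,5,7\}$ an index $i_p$ with $p\nmid x_{i_p}$. Make the distinct indices among the $i_p$, at most three of them, into singleton groups, and split the remaining indices into nonempty groups so that there are four groups in total; this is possible as $N\ge4$. Let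 $a,b,c,d$ be the sums over the groups. Then no $p\in\{3,5,7\}$ divides all of $a,b,c,d$, and $a+b+c+d=n\equiv0\pmod{105}$. Subsums of $(a,b,c,d)$ are subsums of $g$, so it remains to show that some proper nonempty subsum of $(a,b,c,d)$ lies in $K$. Suppose none does.

**Step 3 (seven classes).** This step records which subsums each prime divides. Proper nonempty subsets of $\{a,b,c,d\}$ form $7$ complementary pairs ("classes"): the singles $a,b,c,d$, each taken with its complementary triple, and the pair classes $ab|cd$, $ac|bd$, $ad|bc$. The two sums in a class are negatives of each other modulo $105$. Let $Z_p$ be the set of classes whose sums are $\equiv0$ modulo $p$. As no subsum satisfies (K2), $Z_3\cup Z_5\cup Z_7$ contains all $7$ classes; as none satisfies (K1), no class is in all three. Let $s_p$ be the number of singles in $Z_p$. If $p$ divided three of $a,b,c,d$ it would divide the fourth, since it divides their sum; so $s_p\le2$. Further: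

* if $s_p=2$, say $a,b\in Z_p$, then $c\equiv-d\not\equiv0$, so $a+b\equiv 0$, $a+c\equiv c\not\equiv0$, $a+d\equiv d\not\equiv0$, and $Z_p=\{a,b,ab|cd\}$, $|Z_p|=3$;
* if $s_p=1$, say $a\in Z_p$, then $a+b\equiv b\not\equiv0$ and likewise for $c,d$, so $Z_p=\{a\}$, $|Z_p|=1$;
* if $s_p=0$, then $|Z_p|\le2$: if all three pair classes were in $Z_p$, then $a+b\equiv a+c\equiv b+c\equiv0$, so $2a\equiv(a+b)+(a+c)-(b+c)\equiv0$ and $a\equiv0$.

**Step 4 (two primes with $s_p=2$).** This step shows that at least two of the primes have $s_p=2$. The four singles must be covered, so $s_3+s_5+s_7\ge4$. If at most one of the $s_p$ equalled $2$, they would be $2,1,1$ in some order, and $|Z_3|+|Z_5|+|Z_7|=3+1+1=5<7$, a contradiction.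

**Step 5 (three cases).** This step disposes of all configurations but one. Let $s_p=s_q=2$, let $r$ be the third prime, and let $\mathcal S_p,\mathcal S_q$ be the sets of singles in $Z_p,Z_q$. They are $2$-sets, so they meet in two, one or no elements, and we may rename $a,b,c,d$.

(i) $\mathcal S_p=\mathcal S_q=\{a,b\}$. Then $Z_p=Z_q=\{a,b,ab|cd\}$, so $c,d\in Z_r$, $Z_r=\{c,d,ab|cd\}$, and $ac|bd$ is uncovered. Contradiction.

(ii) $\mathcal S_p=\{a,b\}$, $\mathcal S_q=\{a,c\}$. Then $Z_p\cup Z_q=\{a,b,c,ab|cd,ac|bd\}$, so $Z_r$ contains the single $d$ and the pair class $ad|bc$. As $Z_r$ has a single and $|Z_r|\ge2$, we have $s_r=2$, and $Z_r$ consists of $d$, another single $x$, and the class of the pair $\{d,x\}$. This class is $ad|bc$, so $x=a$. Then $a\in Z_3\cap Z_5\cap Z_7$. Contradiction.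

(iii) $\mathcal S_p=\{a,b\}$, $\mathcal S_q=\{c,d\}$. Then $Z_p\cup Z_q=\{a,b,c,d,ab|cd\}$, so $Z_r$ contains the two pair classes $ac|bd$ and $ad|bc$. If $s_r$ were $2$ or $1$, $Z_r$ would contain at most one pair class; so $s_r=0$ and $Z_r=\{ac|bd,ad|bc\}$. Modulo $r$ this says $c\equiv-a$, $d\equiv-a$, $b\equiv-d\equiv a$. So there are nonzero $x,y,z$ in the respective fields with
$$(a,b,c,d)\equiv(0,0,y,-y)\ (\mathrm{mod}\ p),\quad(z,-z,0,0)\ (\mathrm{mod}\ q),\quad(x,x,-x,-x)\ (\mathrm{mod}\ r).$$

**Step 6 (the remaining configuration).** This step shows that (K3) catches case (iii).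

* If $r=7$: $a+c$ and $a+d$ are $0$ modulo $7$, and their residues modulo $(p,q)$ are $(y,z)$ and $(-y,z)$.
* If $p=7$: $a$ and $b$ are $0$ modulo $7$, and their residues modulo $(q,r)$ are $(z,x)$ and $(-z,x)$.
* If $q=7$: $c$ and $d$ are $0$ modulo $7$, and their residues modulo $(p,r)$ are $(y,-x)$ and $(-y,-x)$.

In each case both numbers have gcd $7$ with $105$ and are not in $K$. By (K3) both residue vectors, written in the order modulo $3$, modulo $5$, lie in $Y$. But they differ by the sign of exactly one coordinate, which contradicts (6). $\square$

## 9. Sharpening $|L|\le n/2$ to $|L|\le\frac{467}{945}n$: Theorem B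

Proposition 4 has leading coefficient $\frac{53}{210}=\frac{477}{1890}$. A bound $|L|\le\frac n2+o(n)$ would give by (3) only $\frac14=\frac{472.5}{1890}$ for $\gamma(A_n)$, which is too small. To win we need $|L|\le\lambda n$ with a constant $\lambda<1-\frac{477}{945}=\frac{468}{945}$. There is just enough room.

**Proposition 5.** There are $P_0,n_0$ such that for every odd $n\ge n_0$ with $105\mid n$ whose other prime divisors (besides $3,5,7$) exceed $P_0$, the set $L$ of Section 5 satisfies $|L|\le(\frac{467}{945}+10^{-4})n$.

*Proof.* Let $\varepsilon=10^{-5}$, let $\eta$ be given by (Green) for $\varepsilon$, and put $\tau=\min(\eta,10^{-5})$. Choose an integer $P_0\ge\max(63,2/\tau)$ and, by (4), choose $n_0$ such that $E\le\frac\tau2n^2$ for $n\ge n_0$. The number of pairs in $\mathbb Z_n^2$ with a common prime divisor $p\mid n$, $p>P_0$, is at most $\sum_{p>P_0}n^2/p^2\le n^2/P_0\le\frac\tau2n^2$. Hence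
$$\#\{(a,b)\in\mathbb Z_n^2:\ a,b,-a-b\in L,\ \gcd(a,b,105)=1\}\ \le\ E+\frac{n^2}{P_0}\ \le\ \tau n^2.\tag{7}$$
Indeed, if $\gcd(a,b,105)=1$ and $\gcd(a,b,n)>1$, then $a,b$ share a prime divisor of $n$ other than $3,5,7$. Put $\lambda=|L|/n$, $U=\{a\in L:\gcd(a,105)=1\}$, $u=|U|/n$.

**Step 1 (few non-units in $L$).** This step shows that
$$\lambda-u\le\tfrac{49}{105}+17.5\,\tau.\tag{8}$$
Let $T_e=\{x\in\mathbb Z_n:\gcd(x,105)=e\}$ and $N=n/105$. Then $|T_3|=24N$, $|T_5|=12N$, $|T_7|=8N$. Consider the triples $(a,b,c)\in T_3\times T_5\times T_7$ with $a+b+c=0$. Given $a\in T_3$ and $b\in T_5$, the element $c=-a-b$ is $-b\not\equiv0$ modulo $3$ and $-a\not\equiv0$ modulo $5$, so $c\in T_7$ iff $b\equiv-a\pmod7$. For fixed $a$, this leaves for $b$ one residue modulo $5$, two modulo $3$ and one modulo $7$, hence $2N$ elements. So there are $24N\cdot2N=48N^2$ triples, and each element of $T_3$ lies in $2N$ of them. By the same count each element of $T_5$ lies in $4N$ (four residues of $a$ modulo $5$, one modulo $3$ and one modulo $7$), and each element of $T_7$ in $6N$ (six residues of $a$ modulo $7$, one modulo $3$ and one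 modulo $5$).

For these triples $\gcd(a,b,105)=1$, so by (7) at most $\tau n^2$ of them have all entries in $L$. Every other one has an entry in $(T_3\cup T_5\cup T_7)\setminus L$, and each element lies in at most $6N$ triples. Hence
$$6N\,|(T_3\cup T_5\cup T_7)\setminus L|\ge48N^2-\tau n^2,$$
so at least $8N-\tau n^2/(6N)=\frac8{105}n-17.5\,\tau n$ non-units modulo $105$ are missing from $L$. There are $(105-48)N=\frac{57}{105}n$ non-units modulo $105$ in $\mathbb Z_n$, and (8) follows.

**Step 2 (removal).** This step makes a large part of $U\times L\times L$ free of zero-sum triples. For $a\in U$, $\gcd(a,b,105)=1$, so by (7) the number of $(a,b)\in U\times L$ with $-a-b\in L$ is at most $\tau n^2\le\eta n^2$. By (Green) there are $U'\subseteq U$ and $L',L''\subseteq L$, each missing at most $\varepsilon n$ elements, with no solution of $u'+l'+l''=0$. Let $U''=U'\cap(-U')$. As $U=-U$, $|U\setminus U''|\le2\varepsilon n$.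

If $U''=\emptyset$, then $u\le2\varepsilon$, and (8) gives $\lambda\le\frac{49}{105}+2\varepsilon+17.5\tau<\frac{467}{945}$ because $\frac{49}{105}=\frac{441}{945}$. If $\lambda\le\varepsilon$ there is nothing to prove. So let $U''\ne\emptyset$ and $\lambda>\varepsilon$; then $L',L''$ are nonempty too.

**Step 3 (Kneser).** This step turns the absence of solutions into an inequality in a quotient. Let $H$ be the stabilizer of $S=U''+L'$, let $m=|\mathbb Z_n/H|$, and let bars denote images in $\mathbb Z_n/H\cong\mathbb Z_m$. The set $S$ is disjoint from $-L''$ and is a union of $H$-cosets, so it is disjoint from $-L''+H$. By Kneser, $|S|\ge|U''+H|+|L'+H|-|H|$. Dividing by $|H|$,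
$$|\bar U''|+|\bar L'|-1+|\bar L''|\le m,\qquad|\bar L'|,|\bar L''|\ge(\lambda-\varepsilon)m.\tag{9}$$
Here $m>1$, since $m=1$ would give $S=\mathbb Z_n$ and $L''=\emptyset$.

**Step 4 (small quotients).** This step treats $m<63$. All prime divisors of $m$ are divisors of $n$ below $63\le P_0$, so they lie in $\{3,5,7\}$. Elements of $U''$ are divisible by none of these, so $\bar x\ne0$ for $x\in U''$. As $m$ is odd, $\bar x\ne-\bar x$. Since $U''=-U''$, $|\bar U''|\ge2$, and (9) gives $2(\lambda-\varepsilon)\le1-\frac1m<1-\frac1{63}$, i.e. $\lambda<\frac{31}{63}+\varepsilon=\frac{465}{945}+\varepsilon$.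

**Step 5 (large quotients).** This step treats $m\ge63$. Now $|\bar U''|\ge(u-2\varepsilon)m$, so (9) gives $2\lambda+u\le1+\frac1{63}+4\varepsilon$. Adding (8), we get
$$3\lambda\le1+\frac1{63}+\frac{49}{105}+4\varepsilon+17.5\,\tau=\frac{467}{315}+4\varepsilon+17.5\,\tau .$$
Since $\frac13(4\varepsilon+17.5\tau)\le\frac13\cdot21.5\cdot10^{-5}<10^{-4}$, $\lambda\le\frac{467}{945}+10^{-4}$. $\square$

**Proof of Theorem B.** Let $n$ be as in Proposition 5; an odd multiple of $105$ has its other prime divisors above $P_0$ exactly when it has no prime divisor in $[11,P_0]$. By (3) and Proposition 5,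
$$\gamma(A_n)\ge\frac12\Bigl(1-\frac{467}{945}-10^{-4}\Bigr)n-\frac12=\frac{478}{1890}n-\frac n{2\cdot10^4}-\frac12 .$$
Proposition 4 gives $\gamma(S_n)\le\frac{477}{1890}n+\frac72$. Since $\frac1{1890}>5\cdot10^{-4}>\frac1{2\cdot10^4}$, we get $\gamma(A_n)>\gamma(S_n)$ for all large such $n$; enlarge $n_0$ accordingly. The odd multiples of $105$ without prime divisors in $[11,P_0]$ have density $\frac1{210}\prod_{11\le p\le P_0}(1-\frac1p)>0$. The numbers $3^a5^b7^c$ with $a,b,c\ge1$ are among them. $\blacksquare$

## 10. At most two prime divisors: Theorem C

Section 3 proved $\gamma(A_n)\le\gamma(S_n)$ whenever some minimum basic set of $S_n$, made of maximal subgroups, omits $A_n$. When $\omega(n)\le2$ the remaining case is harmless too: the types $[k,n-k]$ with $\gcd(k,n)=1$ already force so many components that a cover of *all* permutations without $A_n$ has no more members. Besides Jordan's theorem that a primitive group containing a transposition is $S_n$, we need the following.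

**(Jones)** (Bull. Aust. Math. Soc. 89 (2014).) Let $G\not\ge A_n$ be primitive of degree $n$ containing a cycle fixing $k$ points, $0\le k\le n-2$. Then $k\le2$; and if $k=1$, then $n$ is a prime power, or $n=p+1$ with $p\ge5$ prime, or $n\in\{12,24\}$.

**Proof of Theorem C.** Let $n\ge5$ be odd with $\omega(n)\le2$, and let $\delta$ be a basic set of $S_n$ of size $\gamma(S_n)$ consisting of maximal subgroups. By Section 3 we may assume $A_n\in\delta$.

**Step 1 (forced components).** This step shows that
$$\gamma(S_n)\ge\frac{\varphi(n)}2+1.\tag{10}$$
Let $1\le k<n/2$ with $\gcd(k,n)=1$. The type $[k,n-k]$ is odd. Let $\sigma$ be of this type; it lies in a conjugate of a member $H_k\ne A_n$ of $\delta$, which we may replace by that conjugate. Being maximal and different from $A_n$, $H_k$ does not contain $A_n$. Note that $\gcd(k,n-k)=\gcd(k,n)=1$.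

The group $H_k$ is not transitive imprimitive. Suppose it had blocks of size $m$, $1<m<n$. If $\sigma$ has one orbit on blocks, both cycles meet all blocks equally and $n/m>1$ divides $\gcd(k,n-k)$. If it has two, each cycle is a union of blocks and $m>1$ divides $\gcd(k,n-k)$. Both are impossible.

If $k\ge2$, $H_k$ is not primitive. For $k\ge3$, $\sigma^k$ is an $(n-k)$-cycle fixing $k\ge3$ points, because $\gcd(k,n-k)=1$; this contradicts (Jones). For $k=2$, $n-2$ is odd, so $\sigma^{n-2}$ is a transposition, and Jordan's theorem gives $H_2=S_n$, a contradiction. So for $k\ge2$ the maximal subgroup $H_k$ is intransitive, hence conjugate to some $P_j$; as the only subsums of $\sigma$ are $k$ and $n-k$, $j=k$.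

Finally, $H_1$ is primitive or, by the same argument, conjugate to $P_1$. So it differs from all $H_k$ with $k\ge2$. The $P_k$ are pairwise not conjugate. Thus the $\varphi(n)/2$ subgroups $H_k$ come from different members of $\delta$, and $A_n$ is one more.

**Step 2 ($n=p$ prime).** This step uses Lemma 2. By (10), $\gamma(A_p)\le\lfloor p/3\rfloor+1\le\frac{p-1}2+1\le\gamma(S_p)$.

**Step 3 ($n=p^e$, $e\ge2$).** This step covers all permutations with $\frac{\varphi(n)}2+1$ subgroups to which (2) applies. Take $W_p$ and the $P_k$ with $k<n/2$, $p\nmid k$. If some cycle length $x$ is prime to $p$, then $x<n$ and $P_{\min(x,n-x)}$ covers the permutation. Otherwise $W_p$ does. By (2) and (10), $\gamma(A_n)\le\frac{\varphi(n)}2+1\le\gamma(S_n)$. (For $n=9$ the cover is $W_3,P_1,P_2,P_4$, of size $4$; the table in Section 2 has $\gamma(S_9)=4$ and $\gamma(A_9)=3$.)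

**Step 4 (two primes: a cover without $A_n$).** Let $n$ have exactly the prime divisors $p<q$. This step shows that $\gamma(A_n)\le\frac{\varphi(n)}2+2$. Take $W_p$, $W_q$ and the $P_k$ with $k<n/2$, $\gcd(k,n)=1$. They cover a permutation if some cycle length is coprime to $n$ (it is then less than $n$), or if $p$ or $q$ divides all lengths. Otherwise every length is divisible by $p$ or $q$, there is a cycle of length $x$ with $p\nmid x$, hence $q\mid x$, and one of length $y$ with $q\nmid y$, hence $p\mid y$. The two cycles are different. Then $x+y\equiv x\not\equiv0$ modulo $p$ and $x+y\equiv y\not\equiv0$ modulo $q$, so $x+y$ is coprime to $n$. Hence $x+y<n$, and $P_{\min(x+y,n-x-y)}$ covers the permutation. Apply (2).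

**Step 5 (two primes: one more forced component).** This step improves (10) by $1$. Since $n$ is odd and not a prime power, (Jones) with $k=1$ shows that no primitive group $\not\ge A_n$ contains an $(n-1)$-cycle. So $H_1$ is not primitive, and it is conjugate to $P_1$. The type $[p,n-p]$ is odd, has $p<n/2$, and its only subsums are $p$ and $n-p$. Both are divisible by $p$, so no $P_k$ with $\gcd(k,n)=1$ covers it, nor does $A_n$. So $\delta$ has a member besides $A_n$ and the $H_k$, and $\gamma(S_n)\ge\frac{\varphi(n)}2+2\ge\gamma(A_n)$.

This proves the inequality for $\omega(n)\le2$. The numbers $n=3^a5^b7^c$ with $a,b,c\ge1$ have $\omega(n)=3$, and by Theorem B the inequality fails for all large ones, so "$2$" cannot be replaced by "$3$". $\blacksquare$
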